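\title{Cyclic sieving for promotion on fans of Dyck paths}

\begin{abstract}
An $r$-fan of Dyck paths is an $r$-tuple of nested Dyck paths of the same length $2n$. Fans encode the highest weight elements of weight zero in the $2n$-th tensor power of the spin crystal of type $B_r$, and promotion, defined through the crystal commutor, makes the cyclic group of order $2n$ act on them. We prove that for all $r,n\ge1$ this action exhibits the cyclic sieving phenomenon with the polynomial $\prod_{1\le i\le j\le n-1}[i+j+2r]_q/[i+j]_q$. The proof has two parts. For any self-dual irreducible representation of a semisimple Lie algebra, we show that the number of fixed points of a power of promotion equals the trace of the corresponding rotation on invariant tensors, up to a power of the Frobenius--Schur indicator. For the spin representation, we write this trace and the value of the polynomial at a root of unity through $r\times r$ determinants that differ only by signs of rows and columns. The same determinants give product formulas for all fixed-point numbers.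
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Fans and their $q$-count}
A \emph{Dyck path} of length $2n$ is a sequence of $2n$ steps $+1$ or $-1$ whose partial sums, the heights of the path, are nonnegative and end at $0$. We write it as a word in $+$ and $-$. Fix integers $r,n\ge1$. An \emph{$r$-fan of Dyck paths} of length $2n$ is a tuple $(P_1,\dots,P_r)$ of such paths in which $P_{i+1}$ never goes below $P_i$. Let $D_n^{(r)}$ be the set of these fans. It has $\prod_{1\le i\le j\le n-1}\frac{i+j+2r}{i+j}$ elements, and replacing each factor by its $q$-analogue gives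
\[
g_{n,r}(q)=\prod_{1\le i\le j\le n-1}\frac{[i+j+2r]_q}{[i+j]_q},\qquad [\ell]_q=1+q+\dots+q^{\ell-1}.
\]
This is a polynomial (Lemma~\ref{lem:g}). For $r=1$ the factors with fixed $j$ telescope to $\frac{[2j+1]_q[2j+2]_q}{[j+1]_q[j+2]_q}$, so that $g_{n,1}(q)=\frac{[2n]_q!}{[n]_q!\,[n+1]_q!}$ is a $q$-Catalan number. For $n=2$ there are two Dyck paths, one above the other, hence $r+1$ fans, and $g_{2,r}(q)=1+q^2+\dots+q^{2r}$.

The value $g_{n,r}(1)$ counts fans; the question is what the values at other roots of unity count. Let $C$ be a cyclic group of order $\ell$ with generator $c$, acting on a finite set $Y$, and let $f(q)$ be a polynomial. The triple $(Y,C,f(q))$ \emph{exhibits the cyclic sieving phenomenon} if for every integer $k$ the number of elements of $Y$ fixed by $c^k$ is $f(e^{2\pi ik/\ell})$.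

\subsection{Promotion}
For $r=1$ the cyclic action is easy to describe. Read $+$ and $-$ as opening and closing brackets, so that a Dyck path becomes a noncrossing perfect matching of the positions $1,\dots,2n$. Promotion deletes the first letter, changes the $-$ that was matched with it into $+$, and appends $-$. On the matching this is the rotation $j\mapsto j-1$ of the positions modulo $2n$. For $n=3$ the orbits are
\[
{+}{-}{+}{-}{+}{-}\ \to\ {+}{+}{-}{+}{-}{-}\ \to\cdots,\qquad
{+}{+}{+}{-}{-}{-}\ \to\ {+}{+}{-}{-}{+}{-}\ \to\ {+}{-}{+}{+}{-}{-}\ \to\cdots,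
\]
of sizes $2$ and $3$. The first three powers of promotion fix $0$, $2$ and $3$ paths, and these are the values of $g_{3,1}(q)=(1+q+q^2+q^3+q^4)(1-q+q^2)$ at primitive roots of unity of orders $6$, $3$ and $2$.

For $r\ge2$ one cannot promote the paths one at a time: the fan $({+}{-}{+}{-},\,{+}{+}{-}{-})$ would go to the pair $({+}{+}{-}{-},\,{+}{-}{+}{-})$, which is not nested. Promotion of fans is defined through crystals instead; the terms used in the rest of this paragraph are recalled in Section~\ref{sec:crystals}. Let $\xi$ denote the Sch\"utzenberger--Lusztig involution, acting on each connected component of a crystal. For crystals $B_1,B_2$ the Henriques--Kamnitzer commutor is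
\[
\sigma_{B_1,B_2}\colon B_1\otimes B_2\to B_2\otimes B_1,\qquad \sigma_{B_1,B_2}(b\otimes c)=\xi\bigl(\xi(c)\otimes\xi(b)\bigr).
\]
For a crystal $B$ and $N\ge2$, \emph{promotion} is the map
\[
\mathsf{pr}=\sigma_{B,B^{\otimes(N-1)}}\colon B\otimes B^{\otimes(N-1)}\to B^{\otimes(N-1)}\otimes B ,
\]
regarded as a map on the highest weight elements of $B^{\otimes N}$. For the spin crystal $\mathcal B_{\mathsf{spin}}$ of type $B_r$, the highest weight elements of weight zero in $\mathcal B_{\mathsf{spin}}^{\otimes 2n}$ are in bijection with $D_n^{(r)}$ (Lemma~\ref{lem:fans}), and $\mathsf{pr}^{2n}$ is the identity on them (Theorem~\ref{thm:A}). So promotion generates an action of the cyclic group $C_{2n}$ of order $2n$ on $D_n^{(r)}$. For $r=1$ it is the action described above (Example~\ref{ex:r1}).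

\subsection{Results}
Does the agreement seen for $r=1$, $n=3$ hold in general? This problem comes from the paper of Pappe, Pfannerer, Schilling and Simone~\cite{PPSS}. The answer is yes.

\begin{theorem}\label{thm:csp}
For all $r,n\ge1$ the triple $(D_n^{(r)},C_{2n},g_{n,r}(q))$, where $C_{2n}$ acts by promotion, exhibits the cyclic sieving phenomenon.
\end{theorem}

For $n=2$ the theorem says that $\mathsf{pr}^2$ fixes all $r+1$ fans and that $\mathsf{pr}$ fixes one fan if $r$ is even and none if $r$ is odd. The case $k=0$ is the formula for $|D_n^{(r)}|$, which is therefore proved along the way.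

To count fixed points we look for a linear model of promotion. If $B$ is the crystal of a representation $V$, the highest weight elements of weight zero in $B^{\otimes N}$ are as many as the dimension of the space of invariant tensors in $V^{\otimes N}$. The cyclic group of order $N$ acts on that space by rotating the tensor factors, and the case $r=1$ suggests that promotion is a combinatorial shadow of this rotation. One would then guess that the number of fixed points of $\mathsf{pr}^k$ is the trace of the $k$-th power of the rotation. This cannot be exactly right: for $\mathfrak{sl}_2$, $V=\mathbb C^2$ and $N=2$ promotion fixes the path ${+}{-}$, while the rotation acts by $-1$ on the invariant tensor $v_+\otimes v_--v_-\otimes v_+$. That sign is the only correction. Recall that the \emph{Frobenius--Schur indicator} of a self-dual irreducible representation $V$ of a compact group $G$, with character $\chi$, is $\int_G\chi(g^2)\,dg$ (normalized Haar measure); it is $+1$ or $-1$ according to whether the invariant tensor in $V\otimes V$ is symmetric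 or alternating.

\begin{theorem}\label{thm:A}
Let $\mathfrak g$ be a complex semisimple Lie algebra and $G$ the simply connected compact group of the same type. Let $V(\lambda)$ be an irreducible self-dual representation with crystal $B$, character $\chi$ and Frobenius--Schur indicator $\iota_\lambda=\pm1$. Let $N\ge2$ and let $X$ be the set of highest weight elements of weight $0$ in $B^{\otimes N}$. Then $\mathsf{pr}^N=\mathrm{id}$ on $X$, and for $k\ge0$, with $m=\gcd(N,k)$ and $d=N/m$, the number of elements of $X$ fixed by $\mathsf{pr}^k$ is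
\[
|X^{\mathsf{pr}^k}|=\iota_\lambda^{\,k}\int_G\chi(g^{d})^{m}\,dg .
\]
\end{theorem}

For the spin representation the integral is a determinant that splits into blocks, and each block can be evaluated. For integers $u,v,w\ge0$ let
\[
\operatorname{PP}(u,v,w)=\prod_{i=1}^{u}\prod_{j=1}^{v}\prod_{l=1}^{w}\frac{i+j+l-1}{i+j+l-2}
\]
be MacMahon's product; empty products are $1$.

\begin{theorem}\label{thm:prod}
Let $k$ be an integer, $m=\gcd(2n,k)$ and $d=2n/m$. The number $\mathcal F$ of elements of $D_n^{(r)}$ fixed by $\mathsf{pr}^k$ is as follows.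
\begin{enumerate}
\item[(a)] If $d$ and $m$ are even, write $r=\frac d2p+r_0$ with $0\le r_0<\frac d2$. Then
\[
\mathcal F=\operatorname{PP}\bigl(\tfrac m2,\tfrac m2,p\bigr)^{d/2-r_0}\operatorname{PP}\bigl(\tfrac m2,\tfrac m2,p+1\bigr)^{r_0}.
\]
\item[(b)] If $d$ is even and $m$ is odd, then $\mathcal F=\operatorname{PP}\bigl(\frac{m-1}2,\frac{m+1}2,p\bigr)^{d/2}$ if $r=\frac d2p$, and $\mathcal F=0$ if $\frac d2\nmid r$.
\item[(c)] If $d$ is odd (so that $m$ is even), then
\[
\mathcal F=\bigl|D^{(r')}_{m/2}\bigr|\prod_{a_0}\operatorname{PP}\bigl(\tfrac m2,\tfrac m2,c(a_0)\bigr),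
\]
where $r'=\lfloor\frac rd+\frac12\rfloor$, $|D^{(0)}_{m/2}|=1$, the index $a_0$ runs over $\frac12,\frac32,\dots,\frac d2-1$, and $c(a_0)$ is the number of $a\in\{\frac12,\frac32,\dots,r-\frac12\}$ with $a\equiv\pm a_0\pmod d$.
\end{enumerate}
\end{theorem}

For $n=2$, part (a) with $d=m=2$ gives $\operatorname{PP}(1,1,r)=r+1$, and part (b) with $d=4$, $m=1$ gives $1$ or $0$ according to the parity of $r$, as above.

Theorem~\ref{thm:A} is proved in Section~\ref{sec:rotation} with a quantum group, whose parameter interpolates between promotion at $q=0$ and rotation at $q=1$; this parameter has nothing to do with the variable of $g_{n,r}$. Section~\ref{sec:dets} writes both sides of Theorem~\ref{thm:csp} through $r\times r$ determinants, Section~\ref{sec:compare} compares them, and Section~\ref{sec:prod} evaluates them. Theorem~\ref{thm:prod} is not used in the proof of Theorem~\ref{thm:csp}.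

\section{Crystals and fans}\label{sec:crystals}

\subsection{The quantum group}
Let $\mathfrak g$ have simple roots $\alpha_i$, simple coroots $h_i$, Cartan integers $a_{ij}=\langle h_i,\alpha_j\rangle$, longest Weyl group element $w_0$, and let $\rho$ be half the sum of the positive roots. Normalize the invariant form so that $(\alpha_i,\alpha_i)\in2\mathbb Z_{>0}$; then $(\alpha_i,\mu)=\frac{(\alpha_i,\alpha_i)}2\langle h_i,\mu\rangle$ is an integer for every integral weight $\mu$. Put $F=\mathbb Q(q)$, $q_i=q^{(\alpha_i,\alpha_i)/2}$, $[s]_i=\frac{q_i^s-q_i^{-s}}{q_i-q_i^{-1}}$, and $[s]_i!=[1]_i\cdots[s]_i$. The algebra $\mathbf U=U_q(\mathfrak g)$ over $F$ has generators $e_i,f_i,K_i^{\pm1}$, where the $K_i$ commute,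
\[
K_ie_jK_i^{-1}=q^{(\alpha_i,\alpha_j)}e_j,\qquad K_if_jK_i^{-1}=q^{-(\alpha_i,\alpha_j)}f_j,\qquad [e_i,f_j]=\delta_{ij}\frac{K_i-K_i^{-1}}{q_i-q_i^{-1}},
\]
and, with the divided powers $e_i^{(s)}=e_i^s/[s]_i!$ and $f_i^{(s)}=f_i^s/[s]_i!$, the Serre relations $\sum_{s=0}^{1-a_{ij}}(-1)^se_i^{(s)}e_je_i^{(1-a_{ij}-s)}=0$ for $i\ne j$ and the same relations for the $f_i$. It acts on tensor products through the coproduct
\begin{equation}\label{eq:coproduct}
\Delta K_i=K_i\otimes K_i,\qquad \Delta e_i=e_i\otimes K_i^{-1}+1\otimes e_i,\qquad \Delta f_i=f_i\otimes1+K_i\otimes f_i .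
\end{equation}
All modules are finite-dimensional and of type~1: they are direct sums of weight spaces for integral weights $\mu$, on which $K_i$ acts by $q^{(\alpha_i,\mu)}$. Such modules are completely reducible, and the irreducible ones are the highest weight modules $V(\nu)$, $\nu$ dominant integral, which have the classical characters. Hence tensor products decompose with the classical multiplicities. For a module $M$ let
\[
\operatorname{Inv}(M)=\{x\in M: K_ix=x,\ e_ix=f_ix=0\text{ for all }i\},
\]
the sum of the summands $V(0)$ in any decomposition of $M$.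

\subsection{Crystal bases}
Fix $i$ and call $\langle h_i,\mu\rangle$ the $i$-weight of a vector of weight $\mu$. A module $M$ is spanned by the vectors $f_i^{(s)}u$ with $e_iu=0$, $u$ a weight vector of $i$-weight $\ell\ge0$, and $0\le s\le\ell$. The \emph{Kashiwara operators} are the linear maps with $\tilde f_if_i^{(s)}u=f_i^{(s+1)}u$ and $\tilde e_if_i^{(s)}u=f_i^{(s-1)}u$, where $f_i^{(-1)}u=0=f_i^{(\ell+1)}u$. Let $A_0\subset F$ be the ring of functions regular at $q=0$. A \emph{crystal basis} of $M$ is a pair $(L,B)$, where $L$ is a free $A_0$-submodule with $F\otimes_{A_0}L=M$ and $B$ is a $\mathbb Q$-basis of $L/qL$, such that $L$ and $B$ are compatible with the weight decomposition, $L$ is stable under all $\tilde e_i,\tilde f_i$, these operators map $B$ to $B\cup\{0\}$, and $b'=\tilde f_ib$ if and only if $b=\tilde e_ib'$ for $b,b'\in B$. The set $B$ with the weight function $\operatorname{wt}$ and the operators $\tilde e_i,\tilde f_i$ is the \emph{crystal} of $M$. Its connected components are those of the graph with edges $b\to\tilde f_ib$.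 An element is of \emph{highest weight} if all $\tilde e_i$ kill it. Put $\varepsilon_i(b)=\max\{s:\tilde e_i^sb\ne0\}$ and $\varphi_i(b)=\max\{s:\tilde f_i^sb\neq0\}$; then $\varphi_i(b)-\varepsilon_i(b)=\langle h_i,\operatorname{wt}b\rangle$. We use two results of Kashiwara~\cite{Kas}.
\begin{enumerate}
\item[(K1)] $V(\nu)$ has a crystal basis $(L(\nu),B(\nu))$, and every element of $B(\nu)$ is obtained from the element $b_\nu$ of weight $\nu$ by applying operators $\tilde f_i$. For every crystal basis $(L,B)$ of a module $M$ there is an isomorphism $M\cong\bigoplus_jV(\nu_j)$ that carries $(L,B)$ to $\bigoplus_j(L(\nu_j),B(\nu_j))$. In particular, by Schur's lemma, the crystal basis of $V(\nu)$ is unique up to a scalar in $F^\times$.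
\item[(K2)] If $(L_1,B_1)$ and $(L_2,B_2)$ are crystal bases of $M_1$ and $M_2$, then $(L_1\otimes_{A_0}L_2,B_1\otimes B_2)$ is a crystal basis of $M_1\otimes M_2$. The operator $\tilde e_i$ acts on $b\otimes c$ on the left factor if $\varphi_i(b)\ge\varepsilon_i(c)$ and on the right factor otherwise; $\tilde f_i$ acts on the left factor if $\varphi_i(b)>\varepsilon_i(c)$ and on the right factor otherwise.
\end{enumerate}
By (K1) each component of a crystal is some $B(\nu)$ and has exactly one highest weight element, of weight $\nu$. Since $B(0)$ is a point, the highest weight elements of weight $0$ are exactly the one-element components.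

Write $-w_0\alpha_i=\alpha_{i^*}$; then $i^{**}=i$ and $q_{i^*}=q_i$. The \emph{Sch\"utzenberger--Lusztig involution} on $B(\nu)$ is the bijection $\xi$ that sends $b_\nu$ to the element of weight $w_0\nu$ and satisfies $\xi\tilde f_i=\tilde e_{i^*}\xi$ and $\xi\tilde e_i=\tilde f_{i^*}\xi$. It is unique by (K1), its existence is part of Lemma~\ref{lem:xi}, and it turns the crystal graph upside down. It sends weight $\mu$ to weight $w_0\mu$, so $\xi^2$ fixes $b_\nu$; as $\xi^2$ commutes with the $\tilde f_i$, it is the identity.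

\subsection{The spin crystal}
In type $B_r$ the weights lie in $\mathbb R^r$ with standard basis $\mathbf e_1,\dots,\mathbf e_r$, the simple roots are $\alpha_i=\mathbf e_i-\mathbf e_{i+1}$ for $i<r$ and $\alpha_r=\mathbf e_r$, and $\langle h_i,\mu\rangle=\mu_i-\mu_{i+1}$, $\langle h_r,\mu\rangle=2\mu_r$. So $\mu$ is dominant if $\mu_1\ge\dots\ge\mu_r\ge0$. The spin representation $S$ has highest weight $(\frac12,\dots,\frac12)$, and its weights are the vectors in $\{\pm\frac12\}^r$, each with multiplicity one. It is self-dual because $w_0=-1$. Its crystal $\mathcal B_{\mathsf{spin}}$ is thus the set $\{+,-\}^r$ of sign vectors, the weight being obtained by replacing $\pm$ with $\pm\frac12$. No two weights differ by $2\alpha_i$, so $\varepsilon_i(b)+\varphi_i(b)\le1$ and $\varepsilon_i(b)=\max(0,-\langle h_i,\operatorname{wt}b\rangle)$.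

\begin{lemma}\label{lem:fans}
An element $b_1\otimes\dots\otimes b_N$ of $\mathcal B_{\mathsf{spin}}^{\otimes N}$ is of highest weight if and only if all partial sums $\mu^{(j)}=\operatorname{wt}b_1+\dots+\operatorname{wt}b_j$ are dominant. For $N=2n$, letting $P_i$ be the path with height $2\mu^{(j)}_{r+1-i}$ after $j$ steps gives a bijection from the highest weight elements of weight $0$ to $D_n^{(r)}$.
\end{lemma}

\begin{proof}
Consider $x\otimes b$ with $b\in\mathcal B_{\mathsf{spin}}$. If $\varphi_i(x)<\varepsilon_i(b)$, then $\tilde e_i(x\otimes b)=x\otimes\tilde e_ib\ne0$. Hence by (K2), $\tilde e_i(x\otimes b)=0$ if and only if $\tilde e_ix=0$ and $\varphi_i(x)\ge\varepsilon_i(b)$. If $x$ is of highest weight $\mu$, then $\varphi_i(x)=\langle h_i,\mu\rangle\ge0$, and the second condition reads $\langle h_i,\mu+\operatorname{wt}b\rangle\ge0$. The first claim follows by induction on $N$. The inequalities $\mu_1^{(j)}\ge\dots\ge\mu_r^{(j)}\ge0$ say that $P_r\ge\dots\ge P_1\ge0$ after $j$ steps.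
\end{proof}

\begin{example}\label{ex:r1}
Let $r=1$, so $\mathfrak g=\mathfrak{sl}_2$, $\mathcal B_{\mathsf{spin}}=\{+,-\}$, and $\xi$ exchanges $+$ and $-$. On words, (K2) becomes the bracket rule: match $+$ with $-$ as brackets; then $\tilde e$ changes the last unmatched $-$ into $+$, and $\tilde f$ changes the first unmatched $+$ into $-$. Let ${+}\otimes c$ be a Dyck path. The word $c$ has a single unmatched letter, the $-$ that was matched with the first $+$. Its component is $\{c,\tilde ec\}$, so $\xi(c)=\tilde ec$. The word $\xi(c)\otimes\xi(+)=\tilde ec\otimes{-}$ is a Dyck path, hence a one-element component fixed by $\xi$, and so $\mathsf{pr}({+}\otimes c)=\tilde ec\otimes{-}$. This is the rule given in the introduction.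
\end{example}

\section{Promotion as a rotation of invariant tensors}\label{sec:rotation}

In this section $V=V(\lambda)$ is the $\mathbf U$-module of highest weight $\lambda$, $(L,B)$ is its crystal basis, and $X$ is as in Theorem~\ref{thm:A}. Promotion lives at $q=0$ and the rotation of tensor factors at $q=1$. On $\operatorname{Inv}(V^{\otimes N})$ we construct two operators: $\operatorname{rot}$, which visibly specializes to the rotation at $q=1$, and $T$, which visibly specializes to promotion at $q=0$. Neither has an evident meaning at the other end. The point of the proof is that they are proportional, and that the traces of the powers of $\operatorname{rot}$ do not depend on $q$.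

\subsection{The smallest case}\label{sub:small}
Let $\mathfrak g=\mathfrak{sl}_2$ with $(\alpha,\alpha)=2$, let $V$ have basis $v_+$, $v_-=fv_+$ with $ev_-=v_+$ and $Kv_\pm=q^{\pm1}v_\pm$, and let $N=2$. By \eqref{eq:coproduct}, $e(v_+\otimes v_-)=v_+\otimes v_+$ and $e(v_-\otimes v_+)=q^{-1}v_+\otimes v_+$, so the invariants are spanned by
\[
t=v_+\otimes v_--q\,v_-\otimes v_+ .
\]
At $q=0$ this is the Dyck path ${+}{-}$, and at $q=1$ it is the alternating tensor. The plain flip of the two factors sends $t$ to $v_-\otimes v_+-q\,v_+\otimes v_-$, which is not invariant. There are two ways to repair this. One is to insert $K$: the map $v\otimes w\mapsto w\otimes Kv$ sends $t$ to $q\,v_-\otimes v_+-v_+\otimes v_-=-t$. It becomes the flip at $q=1$, but it does not preserve the lattice $L\otimes L$, since $Kv_-=q^{-1}v_-$. The other is to imitate the commutor: with the linear map $\xi_V$ that exchanges $v_+$ and $v_-$, the map $v\otimes w\mapsto\xi_Vw\otimes\xi_Vv$ preserves $L\otimes L$ and sends $t$ to $t$. These are $\operatorname{rot}$ and $T$, and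 here $T=-\operatorname{rot}$. We shall see that the case $N=2$ determines the ratio of $T$ and $\operatorname{rot}$ for all $N$.

\subsection{The rotation and its trace}
Write $2\rho=\sum_ic_i\alpha_i$ with integers $c_i$ and put $K=\prod_iK_i^{c_i}$. Then $\Delta K=K\otimes K$, and $K$ acts on weight $\mu$ by $q^{(2\rho,\mu)}$. For any module $W$ define $\operatorname{rot}\colon V\otimes W\to W\otimes V$ by $\operatorname{rot}(v\otimes w)=w\otimes Kv$, that is, $\operatorname{rot}=\operatorname{flip}\circ(K\otimes1)$. The choice of $K$ is dictated by the identity $(2\rho,\alpha_i)=(\alpha_i,\alpha_i)$, which says that $K$ and $K_i$ conjugate $e_i$ and $f_i$ by the same scalars.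

\begin{lemma}\label{lem:rot}
The map $\operatorname{rot}$ sends $\operatorname{Inv}(V\otimes W)$ to $\operatorname{Inv}(W\otimes V)$. For $W=V^{\otimes(N-1)}$ it satisfies $\operatorname{rot}^N=\mathrm{id}$ on $\operatorname{Inv}(V^{\otimes N})$.
\end{lemma}

\begin{proof}
Let $x\in\operatorname{Inv}(V\otimes W)$. The map $\operatorname{rot}$ preserves weights, so $K_i$ fixes $\operatorname{rot}(x)$. From $(K_i\otimes K_i)x=x$ we get $(1\otimes K_i^{\mp1})x=(K_i^{\pm1}\otimes1)x$. Invariance lets us move every operator to the first factor. From $e_ix=0$ we get $(1\otimes e_i)x=-(e_i\otimes K_i^{-1})x=-(e_iK_i\otimes1)x$, hence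
\begin{align*}
e_i\operatorname{rot}(x)&=\operatorname{flip}\bigl[(K_i^{-1}K\otimes e_i)x+(e_iK\otimes1)x\bigr]\\
&=\operatorname{flip}\bigl[\bigl((-K_i^{-1}Ke_iK_i+e_iK)\otimes1\bigr)x\bigr]=0,
\end{align*}
because $K_i^{-1}Ke_iK_i=q^{(2\rho,\alpha_i)-(\alpha_i,\alpha_i)}e_iK=e_iK$. From $f_ix=0$ we get $(K_i\otimes f_i)x=-(f_i\otimes1)x$, so $(1\otimes f_i)x=-(K_i^{-1}f_i\otimes1)x$, hence
\begin{align*}
f_i\operatorname{rot}(x)&=\operatorname{flip}\bigl[(K\otimes f_i)x+(f_iK\otimes K_i)x\bigr]\\
&=\operatorname{flip}\bigl[\bigl((-KK_i^{-1}f_i+f_iKK_i^{-1})\otimes1\bigr)x\bigr]=0,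
\end{align*}
because $KK_i^{-1}f_i=q^{-(2\rho,\alpha_i)+(\alpha_i,\alpha_i)}f_iKK_i^{-1}=f_iKK_i^{-1}$. Finally, $\operatorname{rot}^N=K^{\otimes N}$ on $V^{\otimes N}$, and this is the identity on weight $0$.
\end{proof}

\begin{proposition}\label{prop:trace}
For $k\ge0$, $m=\gcd(N,k)$ and $d=N/m$, the trace of $\operatorname{rot}^k$ on $\operatorname{Inv}(V^{\otimes N})$ is the rational number $\int_G\chi(g^d)^m\,dg$.
\end{proposition}

\begin{proof}
\emph{The trace is constant.} Since $\operatorname{rot}^N=\mathrm{id}$, the trace is a sum of roots of unity. An element of $\mathbb Q(q)$ that is algebraic over $\mathbb Q$ lies in $\mathbb Q$. So the trace may be computed at $q=1$, for which we need a lattice.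

\emph{Specializing $V$.} Let $A_1\subset F$ be the ring of functions regular at $q=1$, and let $V_1\subset V$ be the $A_1$-span of the vectors $f_{i_1}\cdots f_{i_l}v_\lambda$, where $v_\lambda$ is a highest weight vector. Only finitely many of these are nonzero and they span $V$ over $F$, so $V_1$ is a free $A_1$-module of rank $\dim V$, the direct sum of its weight spaces. It is stable under $f_i$ and $K_i^{\pm1}$. It is stable under $e_i$ by induction on $l$, since $e_if_jy=f_je_iy+\delta_{ij}[\langle h_i,\mu\rangle]_i\,y$ for $y$ of weight $\mu$, and $[\langle h_i,\mu\rangle]_i\in\mathbb Z[q^{\pm1}]$. On $\overline V=V_1/(q-1)V_1$ the $K_i$ act as $1$. Let $h_i$ act on weight $\mu$ by $\langle h_i,\mu\rangle$. Since $[s]_i$ has value $s$ at $q=1$, the relations of $\mathbf U$ reduce to Serre's presentation of $\mathfrak g$ for the operators $e_i,f_i,h_i$ on $\overline V$. The image of $v_\lambda$ is nonzero, because the $\lambda$-weight space of $V_1$ is $A_1v_\lambda$, and it generates $\overline V$. A finite-dimensional module generated by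 a highest weight vector is irreducible, so $\overline V_{\mathbb C}=\mathbb C\otimes\overline V$ is the classical representation of highest weight $\lambda$.

\emph{Specializing the invariants.} Let $Q=\operatorname{Inv}(V^{\otimes N})\cap V_1^{\otimes N}$. Every invariant has a nonzero multiple in $Q$, so $Q$ is free of rank $\dim_F\operatorname{Inv}(V^{\otimes N})$. If $x\in V_1^{\otimes N}$ and $(q-1)x\in Q$, then $x\in Q$; hence $Q/(q-1)Q$ injects into $\overline V^{\otimes N}$. At $q=1$ the coproduct \eqref{eq:coproduct} becomes $\Delta e_i=e_i\otimes1+1\otimes e_i$ and $\Delta f_i=f_i\otimes1+1\otimes f_i$, so the image consists of classical invariants. It is the whole space of classical invariants, because the quantum and classical multiplicities of the trivial module agree. The operator $K$ preserves $V_1$ and reduces to $1$. So $\operatorname{rot}$ preserves $Q$ and reduces to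
\[
c\colon v_1\otimes v_2\otimes\dots\otimes v_N\mapsto v_2\otimes\dots\otimes v_N\otimes v_1,
\]
and the constant $\operatorname{tr}(\operatorname{rot}^k)$ equals the trace of $c^k$ on the invariants in $\overline V_{\mathbb C}^{\otimes N}$.

\emph{The classical trace.} The group $G$ acts on $\overline V_{\mathbb C}$ because it is simply connected, and $\int_Gg^{\otimes N}dg$ is the projector onto the invariants. It commutes with $c$, so the trace in question is $\int_G\operatorname{tr}(g^{\otimes N}c^k)\,dg$. The permutation $c^k$ of the $N$ positions has $m$ cycles of length $d$. In an eigenbasis of $g$ with eigenvalues $z_1,z_2,\dots$, a basis tensor contributes to $\operatorname{tr}(g^{\otimes N}c^k)$ only if its indices are constant along the cycles, so this trace is $(\sum_jz_j^d)^m=\chi(g^d)^m$.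
\end{proof}

\subsection{Lifting promotion}
The involution $\xi$ exchanges $\tilde f_i$ with $\tilde e_{i^*}$, so a linear lift of it should exchange $f_i$ with $e_{i^*}$. Consider the assignment
\[
\psi\colon\quad e_i\mapsto f_{i^*},\qquad f_i\mapsto e_{i^*},\qquad K_i\mapsto K_{i^*}^{-1}.
\]
Since $i\mapsto i^*$ preserves the form on simple roots, $\psi$ exchanges the relations for the $e_i$ with those for the $f_i$, and it preserves the commutator relation because both sides change sign. So $\psi$ is an algebra automorphism of $\mathbf U$. It reverses the coproduct,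
\begin{equation}\label{eq:psi}
\Delta\circ\psi=(\psi\otimes\psi)\circ\Delta^{\mathrm{op}},\qquad\Delta^{\mathrm{op}}=\operatorname{flip}\circ\Delta,
\end{equation}
which is what makes it compatible with exchanging tensor factors. Both sides of \eqref{eq:psi} are algebra maps, they agree on $K_i$, and
\begin{align*}
(\psi\otimes\psi)(K_i^{-1}\otimes e_i+e_i\otimes1)&=K_{i^*}\otimes f_{i^*}+f_{i^*}\otimes1=\Delta f_{i^*},\\
(\psi\otimes\psi)(1\otimes f_i+f_i\otimes K_i)&=1\otimes e_{i^*}+e_{i^*}\otimes K_{i^*}^{-1}=\Delta e_{i^*}.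
\end{align*}

\begin{lemma}\label{lem:xi}
For each dominant $\nu$ there is a linear bijection $\xi_\nu\colon V(\nu)\to V(\nu)$ with $\xi_\nu(uv)=\psi(u)\xi_\nu(v)$ for $u\in\mathbf U$, which preserves $L(\nu)$ and induces $\xi$ on $B(\nu)$.
\end{lemma}

\begin{proof}
Let $V(\nu)^\psi$ be $V(\nu)$ with $u$ acting as $\psi(u)$; it is irreducible. On a vector of weight $\mu$ in $V(\nu)$ the twisted $K_i$ acts by $q^{-(\alpha_{i^*},\mu)}=q^{(w_0\alpha_i,\mu)}=q^{(\alpha_i,w_0\mu)}$. So a lowest weight vector of $V(\nu)$, of weight $w_0\nu$, is a highest weight vector of weight $\nu$ in $V(\nu)^\psi$. Thus $V(\nu)\cong V(\nu)^\psi$. An isomorphism is a map $\xi_\nu$ with the intertwining property; it is unique up to a scalar and sends weight $\mu$ to weight $w_0\mu$.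

We claim that $\xi_\nu\tilde f_i=\tilde e_{i^*}\xi_\nu$ and $\xi_\nu\tilde e_i=\tilde f_{i^*}\xi_\nu$. Let $e_iu=0$ with $u$ of $i$-weight $\ell$. Then $\xi_\nu u$ is killed by $f_{i^*}$ and has $i^*$-weight $-\ell$, so $\xi_\nu u=f_{i^*}^{(\ell)}w$ for a weight vector $w$ of $i^*$-weight $\ell$ with $e_{i^*}w=0$. The formula $e_{i^*}f_{i^*}^{(j)}w=[\ell-j+1]_i\,f_{i^*}^{(j-1)}w$, applied for $j=\ell,\ell-1,\dots,\ell-s+1$, gives $e_{i^*}^{(s)}f_{i^*}^{(\ell)}w=f_{i^*}^{(\ell-s)}w$. Hence $\xi_\nu(f_i^{(s)}u)=e_{i^*}^{(s)}\xi_\nu u=f_{i^*}^{(\ell-s)}w$ for $0\le s\le\ell$: the map $\xi_\nu$ reverses the string. Therefore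
\begin{align*}
\tilde e_{i^*}\xi_\nu(f_i^{(s)}u)&=f_{i^*}^{(\ell-s-1)}w=\xi_\nu(f_i^{(s+1)}u),\\
\tilde f_{i^*}\xi_\nu(f_i^{(s)}u)&=f_{i^*}^{(\ell-s+1)}w=\xi_\nu(f_i^{(s-1)}u),
\end{align*}
where at the ends of the string both sides are $0$.

By the claim, $(\xi_\nu L(\nu),\xi_\nu B(\nu))$ is a crystal basis of $V(\nu)$. By (K1) it is a scalar multiple of $(L(\nu),B(\nu))$, so after rescaling $\xi_\nu$ preserves $L(\nu)$ and permutes $B(\nu)$. This permutation has the defining properties of $\xi$.
\end{proof}

Let $W=V^{\otimes(N-1)}$. By (K1) and (K2) there are embeddings $\gamma_j\colon V(\nu_j)\to W$ with $W=\bigoplus_j\gamma_jV(\nu_j)$ that identify $(L^{\otimes(N-1)},B^{\otimes(N-1)})$ with $\bigoplus_j(L(\nu_j),B(\nu_j))$. Define $\xi_W$ by $\xi_W\gamma_j=\gamma_j\xi_{\nu_j}$; it preserves $L^{\otimes(N-1)}$ and induces $\xi$ on $B^{\otimes(N-1)}$. Put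
\[
\tau\colon V\otimes W\to W\otimes V,\qquad\tau(v\otimes w)=\xi_W(w)\otimes\xi_\lambda(v).
\]

\begin{lemma}\label{lem:T}
The map $\tau$ restricts to an endomorphism $T$ of $\operatorname{Inv}(V^{\otimes N})$ that preserves the lattice $L^0=\operatorname{Inv}(V^{\otimes N})\cap L^{\otimes N}$. The set $X$ is a basis of $L^0/qL^0$, promotion permutes $X$ by $\mathsf{pr}(b\otimes c)=\xi(c)\otimes\xi(b)$, and $T$ modulo $q$ is the permutation matrix of $\mathsf{pr}$.
\end{lemma}

\begin{proof}
By \eqref{eq:psi}, $\tau\circ\Delta(u)=(\psi\otimes\psi)(\Delta^{\mathrm{op}}u)\circ\tau=\Delta(\psi u)\circ\tau$. Since $\psi$ permutes the conditions that define invariants, $\tau$ maps invariants to invariants. It preserves $L^{\otimes N}$, hence $L^0$. By (K1) for $V^{\otimes N}$, the lattice $L^0$ is the direct sum of the lattices of the trivial summands. So $L^0$ is free, $L^0/qL^0$ embeds in $L^{\otimes N}/qL^{\otimes N}$, and it has the one-element components of $B^{\otimes N}$ as a basis; these form $X$. Modulo $q$ the map $\tau$ permutes the basis $B^{\otimes N}$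 by $b\otimes c\mapsto\xi(c)\otimes\xi(b)$. An element of $X$ goes to a basis element in the span of $X$, that is, to an element of $X$. Since $\xi$ fixes one-element components, $\xi(c)\otimes\xi(b)=\xi(\xi(c)\otimes\xi(b))=\mathsf{pr}(b\otimes c)$ for $b\otimes c\in X$.
\end{proof}

\begin{remark}
Under the opposite convention for the tensor product of crystals, $b\otimes'c$ corresponds to $c\otimes b$, and promotion becomes $\sigma_{B^{\otimes(N-1)},B}$ acting on reversed words. Since $\xi^2=\mathrm{id}$, the map $c\otimes b\mapsto\xi(b)\otimes\xi(c)$ is inverse to the permutation in Lemma~\ref{lem:T}. It therefore preserves $X$ and agrees there with $\sigma_{B^{\otimes(N-1)},B}$, which is thus $\mathsf{pr}^{-1}$. As $\mathsf{pr}^k$ and $\mathsf{pr}^{-k}$ have the same fixed points, our theorems do not depend on the convention.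
\end{remark}

\subsection{Proof of Theorem~\ref{thm:A}}
Both $\operatorname{rot}$ and $\tau$ respect the decomposition of $W$, so they can be compared one summand at a time. We have $\operatorname{Inv}(V\otimes W)=\bigoplus_j(1\otimes\gamma_j)\operatorname{Inv}(V\otimes V(\nu_j))$. By the classical multiplicities, $\operatorname{Inv}(V\otimes V(\nu))$ is one-dimensional if $V(\nu)$ is dual to $V$ and zero otherwise. Since $V$ is self-dual, only the $j$ with $\nu_j=\lambda$ contribute, and each contributes a copy of the line $\operatorname{Inv}(V\otimes V)$.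

Let $t$ span this line. By Proposition~\ref{prop:trace} with $N=2$ and $k=1$, $\operatorname{rot}t=\iota_\lambda t$. By Lemma~\ref{lem:T} with $N=2$, where $X$ has one element, the map $v\otimes w\mapsto\xi_\lambda w\otimes\xi_\lambda v$ sends $t$ to $s(q)t$ with $s\in A_0$ and $s(0)=1$. For general $N$ and $\nu_j=\lambda$, the definition of $\operatorname{rot}$ and the identity $\xi_W\gamma_j=\gamma_j\xi_\lambda$ give
\[
\operatorname{rot}\bigl((1\otimes\gamma_j)t\bigr)=\iota_\lambda\,(\gamma_j\otimes1)t,\qquad T\bigl((1\otimes\gamma_j)t\bigr)=s(q)\,(\gamma_j\otimes1)t .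
\]
The scalars do not depend on $j$, and $\iota_\lambda^2=1$, so
\[
T=\iota_\lambda\,s(q)\operatorname{rot}\qquad\text{on }\operatorname{Inv}(V^{\otimes N}).
\]
Taking $N$-th powers, $T^N=\iota_\lambda^Ns(q)^N$. Modulo $q$, the permutation matrix of $\mathsf{pr}^N$ is then a scalar matrix, so $\mathsf{pr}^N=\mathrm{id}$. Taking traces, $\operatorname{tr}(T^k)=\iota_\lambda^ks(q)^k\operatorname{tr}(\operatorname{rot}^k)$. At $q=0$ the left side is $|X^{\mathsf{pr}^k}|$ by Lemma~\ref{lem:T}, and the right side is $\iota_\lambda^k\int_G\chi(g^d)^m\,dg$ by Proposition~\ref{prop:trace}. \qed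

\begin{remark}
Self-duality is used only to place the comparison inside $\operatorname{Inv}(V\otimes V)$, where the scalar can be computed. Irreducibility is what makes it a single scalar, and it cannot be dropped: for $\mathfrak{sl}_2$, $V=\mathbb C\oplus\mathbb C^2$ and $N=2$, promotion fixes both elements of $X$, while the flip has trace $1-1=0$ on the invariants.
\end{remark}

\section{Both sides as determinants}\label{sec:dets}

From now on $k$ is an integer, and since $\mathsf{pr}^{2n}=\mathrm{id}$ we may assume $k\ge0$. Put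
\[
m=\gcd(2n,k),\qquad d=2n/m,\qquad\zeta=e^{2\pi ik/(2n)},
\]
so that $dm=2n$ and $\zeta$ is a primitive $d$-th root of unity. Let $\mathcal F$ be the number of fans fixed by $\mathsf{pr}^k$, let $\iota$ be the indicator of $S$, and let
\[
I_r(d,m)=\int_{\mathrm{Spin}(2r+1)}\chi_S(g^d)^m\,dg .
\]
Since $2n$ is even, $k$ and $m$ have the same parity, and Theorem~\ref{thm:A} gives $\mathcal F=\iota^mI_r(d,m)$. We have to show that this equals $g_{n,r}(\zeta)$. Weyl's integration formula expresses the integral as a constant term in $r$ variables. We bring $g_{n,r}$ into the same form and then turn both constant terms into determinants.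

\subsection{Constant terms}
Let $\operatorname{CT}$ denote the constant term of a Laurent polynomial, and write $\hat f_j$ for the coefficient of $x^j$ in $f(x)$. Put $y=x+x^{-1}$ and $y_i=x_i+x_i^{-1}$. For a Laurent polynomial $\Psi(x)$ define
\[
Z_r[\Psi]=\frac1{2^rr!}\operatorname{CT}\ \prod_{i=1}^r\Psi(x_i)\prod_{1\le i<j\le r}(y_i-y_j)^2 .
\]
For Laurent polynomials $f_1,\dots,f_r$, $f_1',\dots,f'_r$ and $\Psi$, Andr\'eief's identity states
\begin{equation}\label{eq:andreief}
\frac1{2^rr!}\operatorname{CT}\ \prod_i\Psi(x_i)\det\bigl(f_a(x_i)\bigr)\det\bigl(f'_b(x_i)\bigr)=\det\bigl(\tfrac12\operatorname{CT}\Psi f_af'_b\bigr)_{a,b}.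
\end{equation}
To see it, expand both determinants on the left. A pair of permutations $(\pi,\pi')$ contributes $\operatorname{sgn}(\pi\pi')\prod_i\operatorname{CT}\Psi f_{\pi(i)}f'_{\pi'(i)}$, and for each fixed $\pi$ the sum over $\pi'$ is $\det(\operatorname{CT}\Psi f_af_b')$. If $f_1,\dots,f_r$ are monic polynomials in $y$ of degrees $0,\dots,r-1$, row operations give $\det(f_a(x_i))=\prod_{i<j}(y_j-y_i)$. So whenever both families are of this kind, the right side of \eqref{eq:andreief} is $Z_r[\Psi]$. The freedom in choosing the families lets us absorb a factor of $\Psi$. Let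
\[
H=\{\tfrac12,\tfrac32,\dots,r-\tfrac12\}.
\]

\begin{lemma}\label{lem:TH}
Let $f$ be a Laurent polynomial.
\begin{enumerate}
\item[(i)] If $f(x^{-1})=f(x)$, then $Z_r[(2-y)f]=\det(\hat f_{a-b}-\hat f_{a+b})_{a,b\in H}$.
\item[(ii)] If $f(x^{-1})=-f(x)$, then $Z_r[-(x-x^{-1})f]=\det(\hat f_{a-b}+\hat f_{a+b})_{a,b\in H}$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $a\in H$ put $p_a^\pm=\frac{x^a\pm x^{-a}}{x^{1/2}\pm x^{-1/2}}=\sum_{j=0}^{2a-1}(\mp1)^jx^{a-1/2-j}$. As $2a-1$ is even, these are symmetric Laurent polynomials with leading term $x^{a-1/2}$, hence monic polynomials in $y$ of degree $a-\frac12$. For (i) take $p^-$ twice and use $2-y=-(x^{1/2}-x^{-1/2})^2$; the $(a,b)$ entry in \eqref{eq:andreief} is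
\[
-\tfrac12\operatorname{CT}f\cdot(x^{a+b}+x^{-a-b}-x^{a-b}-x^{b-a})=\hat f_{a-b}-\hat f_{a+b}.
\]
For (ii) take $p^-_a$ and $p^+_b$ and use $x-x^{-1}=(x^{1/2}-x^{-1/2})(x^{1/2}+x^{-1/2})$; the entry is
\[
-\tfrac12\operatorname{CT}f\cdot(x^{a+b}-x^{-a-b}+x^{a-b}-x^{b-a})=\hat f_{a-b}+\hat f_{a+b}.\qedhere
\]
\end{proof}

The two Laurent polynomials to which the lemma will be applied are
\[
\phi=(x^{d/2}+x^{-d/2})^m,\qquad\theta=(x^{d/2}-x^{-d/2})^m .
\]
Since $dm=2n$, their exponents are the integers $n-ds$, $0\le s\le m$, and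
\begin{equation}\label{eq:coeff}
\hat\phi_{n-ds}=\binom ms,\qquad\hat\theta_{n-ds}=(-1)^s\binom ms .
\end{equation}

\subsection{The number of fixed points}

\begin{proposition}\label{prop:I}
Let $\Phi=(\hat\phi_{a-b}-\hat\phi_{a+b})_{a,b\in H}$. Then $I_r(d,m)=\det\Phi$ and $\iota=(-1)^{r(r+1)/2}$. Hence $\mathcal F=(-1)^{mr(r+1)/2}\det\Phi$.
\end{proposition}

\begin{proof}
Weyl's integration formula says: if a class function $f$ on $G$ restricts on the maximal torus to a finite combination of characters $e^\mu$, then $\int_Gf\,dg$ is $\frac1{|\mathcal W|}$ times the coefficient of $e^0$ in $f\prod_\alpha(1-e^\alpha)$, where $\mathcal W$ is the Weyl group and $\alpha$ runs over all roots. In type $B_r$, $|\mathcal W|=2^rr!$ and the roots are $\pm\mathbf e_i$ and $\pm\mathbf e_i\pm\mathbf e_j$. Put $x_i=e^{\mathbf e_i}$. The roots $\pm\mathbf e_i$ contribute $(1-x_i)(1-x_i^{-1})=2-y_i$. For $i<j$ the roots $\pm(\mathbf e_i-\mathbf e_j)$ contribute $-(x_i-x_j)^2/(x_ix_j)$ and the roots $\pm(\mathbf e_i+\mathbf e_j)$ contribute $-x_ix_j(1-x_i^{-1}x_j^{-1})^2$;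 the product is $(y_i-y_j)^2$, because $y_i-y_j=(x_i-x_j)(1-x_i^{-1}x_j^{-1})$. On the torus $\chi_S=\prod_i(x_i^{1/2}+x_i^{-1/2})$, so $\chi_S(g^d)^m=\prod_i\phi(x_i)$. Therefore $I_r(d,m)=Z_r[(2-y)\phi]=\det\Phi$ by Lemma~\ref{lem:TH}(i).

The indicator is $\iota=I_r(2,1)$, for which $\phi=x+x^{-1}$. Then $\Phi$ is tridiagonal with off-diagonal entries $1$ and diagonal $(-1,0,\dots,0)$, the entry $-1$ coming from $a+b=1$. Its determinant $\delta_r$ satisfies $\delta_0=1$, $\delta_1=-1$ and, by expansion along the last row, $\delta_r=-\delta_{r-2}$ for $r\ge2$. The sequence $(-1)^{r(r+1)/2}$ satisfies the same conditions.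
\end{proof}

For $r=1$ this reads $\mathcal F=(-1)^m(\hat\phi_0-\hat\phi_1)$. With $n=3$ and $k=1,2,3$ we have $\phi=x^3+x^{-3}$, $x^3+2+x^{-3}$, $(x+x^{-1})^3$, and we recover the numbers $0,2,3$ of the introduction.

\subsection{The polynomial}
The product $g_{n,r}$ is, up to a power of $q$, a quotient of two determinants of size $n-1$ whose denominator vanishes at the roots of unity of interest. The next lemma trades it for a constant term in $r$ variables with no denominator. The device is a single Vandermonde determinant in $r+n-1$ variables.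

\begin{lemma}\label{lem:g}
As Laurent polynomials in $q$,
\[
g_{n,r}(q)=q^{r\binom n2}\,Z_r\Bigl[-(x-x^{-1})^2\prod_{j=1}^{n-1}(q^j+q^{-j}-y)\Bigr].
\]
In particular, $g_{n,r}$ is a polynomial.
\end{lemma}

\begin{proof}
For $a\ge1$ let $u_a(y)=\frac{x^a-x^{-a}}{x-x^{-1}}$, a monic polynomial in $y$ of degree $a-1$. These polynomials are orthonormal for the weight in the lemma:
\[
\tfrac12\operatorname{CT}\bigl[-(x-x^{-1})^2u_au_b\bigr]=-\tfrac12\operatorname{CT}(x^a-x^{-a})(x^b-x^{-b})=\delta_{ab}.
\]
Put $z_j=q^j+q^{-j}$ for $1\le j\le n-1$, and write $\Delta(y)=\prod_{i<i'}(y_{i'}-y_i)$ and $\Delta(z)=\prod_{j<j'}(z_{j'}-z_j)$. Let $\mathcal D$ be the determinant of the matrix with rows $a=1,\dots,r+n-1$ whose columns are $u_a$ evaluated at $y_1,\dots,y_r,z_1,\dots,z_{n-1}$. It is a Vandermonde product,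
\[
\mathcal D=\Delta(y)\,\Delta(z)\prod_{i,j}(z_j-y_i).
\]
Multiply by $\Delta(y)\prod_i\bigl(-(x_i-x_i^{-1})^2\bigr)$ and apply $\frac1{2^rr!}\operatorname{CT}$. The right side becomes $\Delta(z)\,\mathcal Z$, where $\mathcal Z$ is the $Z_r$ in the statement. On the left, expand $\mathcal D$ by Laplace along the first $r$ columns and write $\Delta(y)=\det(u_b(y_i))_{b,i\le r}$. By \eqref{eq:andreief} and orthonormality, the term of an $r$-set $R$ of rows carries the factor $\det(\delta_{ab})_{a\in R,\,b\le r}$, which vanishes unless $R=\{1,\dots,r\}$; that term has sign $+1$. With $\Delta(z)=\det(u_a(z_j))$ and $u_a(z_j)=\frac{q^{ja}-q^{-ja}}{q^j-q^{-j}}$ we obtain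
\[
\mathcal Z=\frac{\det\bigl(u_{r+a}(z_j)\bigr)_{a,j=1}^{n-1}}{\det\bigl(u_a(z_j)\bigr)_{a,j=1}^{n-1}}=\frac{\det\bigl(q^{j(r+a)}-q^{-j(r+a)}\bigr)_{a,j=1}^{n-1}}{\det\bigl(q^{ja}-q^{-ja}\bigr)_{a,j=1}^{n-1}},
\]
empty determinants being $1$ when $n=1$. (This is Weyl's character formula for the representation of $\mathrm{Sp}(2n-2)$ with highest weight $(r,\dots,r)$ at the point $(q,q^2,\dots,q^{n-1})$.) Now exchange the roles of $a$ and $j$: for any $w_1,\dots,w_{n-1}$,
\begin{align*}
\det(w_a^j-w_a^{-j})&=\prod_a(w_a-w_a^{-1})\,\det\bigl(u_j(w_a+w_a^{-1})\bigr)\\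
&=\prod_a(w_a-w_a^{-1})\prod_{a<b}(w_b+w_b^{-1}-w_a-w_a^{-1}).
\end{align*}
Take $w_a=q^{r+a}$ in the numerator and $w_a=q^a$ in the denominator. With $\{\ell\}=q^{\ell/2}-q^{-\ell/2}$ we have $q^v+q^{-v}-q^u-q^{-u}=\{u+v\}\{v-u\}$. The factors $\{b-a\}$ cancel, and
\[
\mathcal Z=\prod_{1\le a\le b\le n-1}\frac{\{2r+a+b\}}{\{a+b\}}=q^{-r\binom n2}g_{n,r}(q),
\]
since $\{\ell+2r\}/\{\ell\}=q^{-r}[\ell+2r]_q/[\ell]_q$ and there are $\binom n2$ factors. Finally, $g_{n,r}$ is a Laurent polynomial by the identity and a power series by its definition, so it is a polynomial.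
\end{proof}

At $q=\zeta$ the product over $j$ collapses to $\theta$, up to simple factors.

\begin{proposition}\label{prop:gzeta}
\begin{enumerate}
\item[(i)] If $m$ is even, then $g_{n,r}(\zeta)=\zeta^{r\binom n2}(-1)^{rn}\,Z_r[(2-y)\,\theta(-x)]$.
\item[(ii)] If $m$ is odd, then $g_{n,r}(\zeta)=\zeta^{r\binom n2}(-1)^{r(n+1)}\det\Theta$, where $\Theta=(\hat\theta_{a-b}+\hat\theta_{a+b})_{a,b\in H}$.
\end{enumerate}
\end{proposition}

\begin{proof}
We have $\zeta^j+\zeta^{-j}-y=-x^{-1}(x-\zeta^j)(x-\zeta^{-j})$. The numbers $\pm1,\dots,\pm(n-1)$ together with $0$ and $n$ represent each residue modulo $2n$ once, and the product of $x-\zeta^j$ over all residues is $(x^d-1)^m=x^n\theta$. Hence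
\[
\prod_{j=1}^{n-1}(\zeta^j+\zeta^{-j}-y)=(-1)^{n-1}\frac{x\,\theta}{(x-1)(x-\zeta^n)} .
\]
Here $\zeta^n=(-1)^m$: if $m$ is even, then $d\mid n$; if $m$ is odd, then $d$ is even and $\zeta^n=(\zeta^{d/2})^m=-1$. Multiplying by $-(x-x^{-1})^2=-(x-1)^2(x+1)^2x^{-2}$ shows that the argument of $Z_r$ in Lemma~\ref{lem:g} is $(-1)^n(2+y)\theta$ for $m$ even and $(-1)^n(x-x^{-1})\theta$ for $m$ odd. For $m$ even, substitute $-x_i$ for $x_i$, which changes neither the constant term nor $\prod(y_i-y_j)^2$ and turns $2+y$ into $2-y$. For $m$ odd, $\theta(x^{-1})=-\theta(x)$ and Lemma~\ref{lem:TH}(ii) applies.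
\end{proof}

\section{Comparing the determinants}\label{sec:compare}

The coefficients of $\phi$ and $\theta$ agree up to sign and are supported on one residue class modulo $d$. So the matrices on the two sides are sparse and have the same entries up to sign, and it remains to see that these signs are products of a row sign and a column sign.

\begin{example}\label{ex:22}
Let $n=2$, so $g_{2,2}=1+q^2+q^4$ for $r=2$, where $H=\{\frac12,\frac32\}$ and $\iota=-1$.

For $k=2$ we have $d=m=2$, $\zeta=-1$, $\phi=x^2+2+x^{-2}$ and $\theta(-x)=\theta=x^2-2+x^{-2}$. Then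
\[
\Phi=\begin{pmatrix}2&-1\\-1&2\end{pmatrix},\qquad(\hat\theta_{a-b}-\hat\theta_{a+b})=\begin{pmatrix}-2&-1\\-1&-2\end{pmatrix}.
\]
The second matrix arises from $-\Phi$ by negating the second row and the second column. Both determinants are $3=g_{2,2}(-1)$.

For $k=1$ we have $d=4$, $m=1$, $\zeta=i$, $\phi=x^2+x^{-2}$ and $\theta=x^2-x^{-2}$. The exponent $2$ occurs only as $\frac12+\frac32$, so $\Theta=-\Phi=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$. Thus $\mathcal F=\iota\det\Phi=1$ and $g_{2,2}(i)=i^2\det\Theta=1$. Here the index $\frac12$ interacts only with $\frac32$. For $r=1$ the partner $\frac32$ is missing from $H$, and both sides vanish.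
\end{example}

\subsection{Unfolding the half-integers}
An entry of $\Phi$ involves both $a-b$ and $a+b$. Since $a+b=a-(-b)$, it is natural to replace some indices by their negatives so that only one kind of term remains. Let $a$ be a positive half-integer (half of an odd integer) with $d\nmid2a$; this condition always holds when $d$ is even. The representative of $a$ modulo $d$ in $(-\frac d2,\frac d2]$ is then neither $0$ nor $\frac d2$, so $a$ can be written uniquely as
\begin{equation}\label{eq:unfold}
a=\eta_a(a_0+d\tau_a),\qquad 0<a_0<\tfrac d2,\quad\eta_a=\pm1,\quad\tau_a\in\mathbb Z .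
\end{equation}
We call the half-integer $a_0$ the \emph{class} of $a$; it is determined by $a\equiv\pm a_0\pmod d$. The members of the class $a_0$ in increasing order are $a_0,\ d-a_0,\ d+a_0,\ 2d-a_0,\dots$, with $\tau=0,-1,1,-2,\dots$. So the $c$ smallest members have $\tau$ running over the consecutive integers $-\lfloor c/2\rfloor,\dots,\lceil c/2\rceil-1$.

\begin{lemma}\label{lem:entries}
Let $a,b\in H$ with $d\nmid2a$ and $d\nmid2b$.
\begin{enumerate}
\item[(i)] Let $m$ be even. Then $\Phi_{ab}=0$ unless $a_0=b_0$, in which case $\Phi_{ab}=\eta_a\eta_b\binom m{m/2+\tau_a-\tau_b}$. Moreover $\hat\theta_{a-b}-\hat\theta_{a+b}=(-1)^{m/2}(-1)^{\tau_a}(-1)^{\tau_b}\Phi_{ab}$.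
\item[(ii)] Let $m$ be odd, $d=2h$ and $\kappa=(-1)^{(m-1)/2}$. Then $\Phi_{ab}=0$ unless $a_0+b_0=h$, in which case $\Phi_{ab}=-\eta_a\eta_b\binom m{(m-1)/2-\tau_a-\tau_b}$. Moreover $\Theta_{ab}=-\kappa\,\eta_b(-1)^{\tau_a}(-1)^{\tau_b}\Phi_{ab}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The two exponents $a-b$ and $a+b$ are, in some order,
\[
j^-=a-\eta_a\eta_bb=\eta_a\bigl(a_0-b_0+d(\tau_a-\tau_b)\bigr),\quad j^+=a+\eta_a\eta_bb=\eta_a\bigl(a_0+b_0+d(\tau_a+\tau_b)\bigr),
\]
and $\hat f_{a-b}-\hat f_{a+b}=\eta_a\eta_b(\hat f_{j^-}-\hat f_{j^+})$ for every $f$. Note that $|a_0-b_0|<\frac d2$ and $0<a_0+b_0<d$.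

(i) Here $n=d\frac m2$, and by \eqref{eq:coeff} both $\phi$ and $\theta$ are supported on multiples of $d$, with $\hat\phi_{\pm dl}=\binom m{m/2+l}$ and $\hat\theta_{\pm dl}=(-1)^{m/2+l}\hat\phi_{dl}$. The exponent $j^+$ is never a multiple of $d$, and $j^-$ is one only if $a_0=b_0$, when $j^-=\pm dl$ with $l=\tau_a-\tau_b$.

(ii) Here $n=hm$ and $n-ds=h+dl$ with $l=\frac{m-1}2-s$. So $\phi$ and $\theta$ are supported on exponents congruent to $h$ modulo $d$, with $\hat\phi_{h+dl}=\binom m{(m-1)/2-l}$ and $\hat\theta_{h+dl}=\kappa(-1)^l\hat\phi_{h+dl}$. The exponent $j^-$ is never congruent to $h$, and $j^+$ is only if $a_0+b_0=h$, when $j^+=\eta_a(h+dl)$ with $l=\tau_a+\tau_b$. As $\phi$ is symmetric, $\Phi_{ab}=-\eta_a\eta_b\hat\phi_{h+dl}$. As $\theta$ is antisymmetric, $\Theta_{ab}=\hat\theta_{j^+}=\eta_a\kappa(-1)^l\hat\phi_{h+dl}=-\kappa\eta_b(-1)^l\Phi_{ab}$.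
\end{proof}

\begin{lemma}\label{lem:sizes}
Let $d=2h$ and $r=hp+r_0$ with $0\le r_0<h$. Of the $h$ classes $\frac12,\dots,h-\frac12$, exactly $r_0$ have $p+1$ members in $H$ and the others have $p$. If $r_0>0$, exactly one of the classes $\frac12$ and $h-\frac12$ has $p+1$ members. If $r_0=0$, then $\prod_{a\in H}\eta_a=(-1)^{h\lfloor p/2\rfloor}$.
\end{lemma}

\begin{proof}
For $j\ge0$ the interval $(hj,h(j+1))$ contains one member of each class $a_0$: it is $hj+a_0$, with $\eta=+1$, for $j$ even, and $h(j+1)-a_0$, with $\eta=-1$, for $j$ odd. The set $H$ consists of the half-integers in the intervals with $j<p$ and in $(hp,hp+r_0)$. The latter have the $r_0$ smallest classes if $p$ is even and the $r_0$ largest classes if $p$ is odd; since $r_0<h$, the second claim follows. There are $\lfloor p/2\rfloor$ odd $j<p$, each contributing $(-1)^h$ to the product.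
\end{proof}

\subsection{Proof of Theorem~\ref{thm:csp}}
By Proposition~\ref{prop:I} we must show that $g_{n,r}(\zeta)=\det\Phi$ for $m$ even and $g_{n,r}(\zeta)=(-1)^{\binom{r+1}2}\det\Phi$ for $m$ odd.

\medskip\noindent\emph{Case 1: $m$ even, $d$ odd.} No unfolding is needed. We have $\theta=(x^d-2+x^{-d})^{m/2}$, so $\theta(-x)=(-1)^{m/2}\phi(x)$. Since $n=d\frac m2\equiv\frac m2\pmod2$, the signs in Proposition~\ref{prop:gzeta}(i) cancel and $g_{n,r}(\zeta)=\zeta^{r\binom n2}Z_r[(2-y)\phi]=\zeta^{r\binom n2}\det\Phi$. As $d$ is odd and divides $n$, it divides $\binom n2$, so $\zeta^{r\binom n2}=1$.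

\medskip\noindent\emph{Case 2: $m$ even, $d=2h$ even.} Now $\theta(-x)=\theta(x)$, and $n=hm$ is even. By Lemma~\ref{lem:TH}(i) and Lemma~\ref{lem:entries}(i), $Z_r[(2-y)\theta]=(-1)^{rm/2}\det\Phi$, because each sign $(-1)^{\tau_a}$ occurs once for a row and once for a column. Since $\zeta^h=-1$ and $\binom n2=h\frac m2(n-1)$ with $n-1$ odd, $\zeta^{r\binom n2}=(-1)^{rm/2}$. Proposition~\ref{prop:gzeta}(i) gives $g_{n,r}(\zeta)=\det\Phi$.

\medskip\noindent\emph{Case 3: $m$ odd.} Then $d=2h$ is even and $n=hm$. By Lemma~\ref{lem:entries}(ii), $\det\Theta=(-\kappa)^r\prod_{a\in H}\eta_a\cdot\det\Phi$, and Proposition~\ref{prop:gzeta}(ii) gives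
\begin{equation}\label{eq:odd}
g_{n,r}(\zeta)=\zeta^{r\binom n2}(-1)^{rn}\kappa^r\Bigl(\prod_{a\in H}\eta_a\Bigr)\det\Phi .
\end{equation}
The factor in front of $\det\Phi$ is a root of unity that need not be real, so in general the claim can hold only if the determinant vanishes. It does vanish if $h\nmid r$. Indeed, the rows of class $a_0$ are supported on the columns of class $h-a_0$ and vice versa. If these classes have different sizes in $H$, the rows of the larger one are linearly dependent. By Lemma~\ref{lem:sizes} this happens for $a_0=\frac12$ when $h\nmid r$, and then both sides of the claim are $0$.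

Let $r=hp$. Since $\zeta^h=-1$, the factor in \eqref{eq:odd} is $(-1)^E$ with
\[
E=p\binom n2+rn+hp\,\frac{m-1}2+h\Bigl\lfloor\frac p2\Bigr\rfloor .
\]
We compute $E$ modulo $2$ with the identity $\binom{uv}2=u^2\binom v2+v\binom u2$. Since $m$ is odd, $\binom n2=\binom{hm}2\equiv h\frac{m-1}2+\binom h2$, so the first and third terms of $E$ add up to $p\binom h2$. Next, $rn=h^2pm\equiv hp=r$. Finally, $\lfloor p/2\rfloor\equiv\binom p2$, as both are congruent to $p'$ for $p=2p'$ and for $p=2p'+1$. Hence
\[
E\equiv p\binom h2+h^2\binom p2+r=\binom{hp}2+r=\binom{r+1}2\pmod2,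
\]
which is the claim. \qed

\section{Product formulas}\label{sec:prod}

After unfolding, each block of $\Phi$ is a Toeplitz matrix of binomial coefficients, up to signs of rows and columns. Its determinant is given by MacMahon's formula in determinantal form: for $u,v,w\ge0$,
\begin{equation}\label{eq:macmahon}
\det\left(\binom{u+v}{u+j-i}\right)_{1\le i,j\le w}=\operatorname{PP}(u,v,w).
\end{equation}
To recall why: by the dual Jacobi--Trudi identity the left side is the Schur function of the rectangle with $u$ rows of length $w$, evaluated at $u+v$ ones; Weyl's dimension formula evaluates it as $\prod_{i\le u,\,j\le v}\frac{i+j+w-1}{i+j-1}$; and the product over $l$ in $\operatorname{PP}(u,v,w)$ telescopes to the same expression. Note that $\operatorname{PP}(u,v,w)=\operatorname{PP}(v,u,w)$.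

\begin{proof}[Proof of Theorem~\ref{thm:prod}]
By Proposition~\ref{prop:I}, $\mathcal F=\pm\det\Phi$, and $\mathcal F\ge0$, so $\mathcal F=|\det\Phi|$.

\emph{Let $m$ be even.} Then $\phi$ is supported on multiples of $d$, so $\Phi_{ab}=0$ unless $a\equiv\pm b\pmod d$, and $\Phi$ is block diagonal. Consider a class $a_0$ with $0<a_0<\frac d2$ that has $c$ members in $H$. They are the $c$ smallest members of the class, so their values $\tau$ are $c$ consecutive integers. By Lemma~\ref{lem:entries}(i) the block is $\bigl(\eta_a\eta_b\binom m{m/2+\tau_a-\tau_b}\bigr)$. Ordering rows and columns by $\tau$, its determinant is $\operatorname{PP}(\frac m2,\frac m2,c)$ by \eqref{eq:macmahon}. If $d$ is even, these are all the blocks, and Lemma~\ref{lem:sizes} gives (a).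

If $d$ is odd, the classes are $a_0=\frac12,\dots,\frac d2-1$, and there is one more block, formed by the $a\in H$ with $d\mid2a$. These are the numbers $a=d\beta$ with $\beta=t+\frac12$, $t\ge0$, and $d(2t+1)\le2r-1$. As $d(2t+1)$ is odd, the condition is equivalent to $d(2t+1)\le2r$, that is, $t+1\le\frac rd+\frac12$; so there are $r'$ of them. The entries of this block are $\binom m{m/2+\beta-\beta'}-\binom m{m/2+\beta+\beta'}$ with $\beta,\beta'\in\{\frac12,\dots,r'-\frac12\}$. This is the matrix $\Phi$ for the parameters $(r',1,m)$ in place of $(r,d,m)$. By Proposition~\ref{prop:I} with $k=0$ and $\frac m2$ in place of $n$, its determinant is $|D^{(r')}_{m/2}|$; it is $1$ if $r'=0$. This proves (c).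

\emph{Let $m$ be odd} and $d=2h$. If $h\nmid r$, then $\det\Phi=0$ by Case~3 of the proof of Theorem~\ref{thm:csp}. Let $r=hp$, so each class has $p$ members in $H$. By Lemma~\ref{lem:entries}(ii), a permutation of the columns makes $\Phi$ block diagonal with $h$ blocks, the rows of class $a_0$ meeting the columns of class $h-a_0$. Up to signs of rows and columns, each block is $\bigl(\binom m{(m-1)/2-\tau_a-\tau_b}\bigr)$, where $\tau_a$ and $\tau_b$ both run over $J=\{-\lfloor p/2\rfloor,\dots,\lceil p/2\rceil-1\}$. This depends on the sum $\tau_a+\tau_b$, and a reflection of $J$ turns the sum into a difference. If $p$ is odd, then $\tau'=-\tau_b$ runs over $J$ and the entry is $\binom m{(m-1)/2+\tau'-\tau_a}$. If $p$ is even, then $\tau'=-1-\tau_b$ runs over $J$ and the entry is $\binom m{(m+1)/2+\tau'-\tau_a}$. In both cases \eqref{eq:macmahon} shows that the determinant of the block has absolute value $\operatorname{PP}(\frac{m-1}2,\frac{m+1}2,p)$. This proves (b).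
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kas}
Kashiwara, Duke Math. J. 63 (1991).

\bibitem{PPSS}
Joseph Pappe, Stephan Pfannerer, Anne Schilling, Mary Claire Simone,
\emph{Promotion and growth diagrams for fans of Dyck paths and vacillating tableaux},
arXiv:2212.13588 (2022).

\end{thebibliography}
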